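# Partial quotients of reduced fractions with a fixed denominator: a central limit theorem

## 1. The central limit theorem for digit sums of $a/N$

For an integer $N\ge3$ let $\mathbb Z_N^*$ be the set of $a\in\{1,\dots,N-1\}$ with $\gcd(a,N)=1$, and write $a/N=[0;a_1,\dots,a_r]$ with $a_r\ge2$. This normalization makes $r$ and the digits (partial quotients) $a_i$ unique. For $f:\mathbb N\to\mathbb R$ put
$$L_f(a/N)=\sum_{i=1}^r f(a_i),\qquad \mu_f=\frac{12}{\pi^2}\sum_{m\ge1}f(m)\log\Big(1+\frac1{m(m+2)}\Big).$$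
Let $Tx=\{1/x\}$ be the Gauss map on $(0,1)$, $a_1(x)=\lfloor 1/x\rfloor$ the first digit of $x$, $d\gamma=\frac{dx}{(1+x)\log 2}$ the Gauss measure, and $\lambda=\frac{12\log2}{\pi^2}$.

**Theorem 1.** Let $f\not\equiv0$ with $f(m)=O(m^{1/2-\eta})$ for some $\eta>0$. Put $g(x)=f(a_1(x))-\mu_f\log(1/x)$. Then $\int g\,d\gamma=0$, the series
$$V_f=\int g^2\,d\gamma+2\sum_{k\ge1}\int g\cdot g\circ T^k\,d\gamma$$
converges absolutely, and $\sigma_f^2:=\lambda V_f>0$. For $a$ uniform on $\mathbb Z_N^*$,
$$\frac{L_f(a/N)-\mu_f\log N}{\sigma_f\sqrt{\log N}}\ \xrightarrow{\ d\ }\ \mathcal N(0,1)\qquad(N\to\infty),$$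
where $N$ runs through all integers.

**Corollary.** For all fixed integers $1\le b\le c$ let $L_{[b,c]}(a/N)$ count the digits of $a/N$ in $[b,c]$, and let $\mu_{[b,c]}=\frac{12}{\pi^2}\sum_{m=b}^c\log(1+\frac1{m(m+2)})$. There is $\sigma_{[b,c]}>0$ such that, for $a$ uniform on $\mathbb Z_N^*$, the quantity $(L_{[b,c]}(a/N)-\mu_{[b,c]}\log N)/(\sigma_{[b,c]}\sqrt{\log N})$ converges in distribution to $\mathcal N(0,1)$ as $N\to\infty$ through all integers. It is $\sigma_f$ for $f=\mathbf 1_{[b,c]}$, and it is the constant of the Baladi–Vallée theorem quoted next.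

**What was asked.** The question comes from C. Aistleitner, B. Borda, M. Hauke, "On the distribution of partial quotients of reduced fractions with fixed denominator", arXiv:2210.14095 (2022). Two results are given there as background. The theorem of Baladi and Vallée says that if $a/N$ is a uniformly random reduced fraction in $(0,1)$ with denominator $N\le Q$, and $Q\to\infty$, then the quantity in the Corollary converges to $\mathcal N(0,1)$ with a suitable $\sigma_{[b,c]}>0$. So there is an extra averaging over denominators, and the question is whether one can do without it. For fixed $N$, there is a mean value theorem, $\frac1{\varphi(N)}\sum_aL_{[b,c]}(a/N)=\mu_{[b,c]}\log N+O((\log\log N)^3/b)$, and a second moment bound $\ll(\log N)^2/b^4+(\log N)(\log\log N)/b$ (both for $b\le(\log N)^C$). For fixed $b$ the latter is of order $(\log N)^2$, the square of the mean, so it does not see fluctuations of size $\sqrt{\log N}$.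

**A case by hand.** Let $N=7$. The six expansions are $\frac17=[0;7]$, $\frac27=[0;3,2]$, $\frac37=[0;2,3]$, $\frac47=[0;1,1,3]$, $\frac57=[0;1,2,2]$, $\frac67=[0;1,6]$. For $b=c=1$ the values of $L_{[1,1]}$ are $0,0,0,2,1,1$, with mean $\frac23\approx0.667$; the predicted main term is $\frac{12}{\pi^2}\log\frac43\cdot\log7\approx0.681$. Note also that $\frac27$ and $\frac37$ have reversed digits, and that reversing $\frac47$ gives $[0;3,1,1]=[0;3,2]=\frac27$. Reversal will be central.

**Another choice of $f$.** For $f\equiv1$, $L_f(a/N)=r$ is the number of division steps of Euclid's algorithm. Since $\sum_m\log\frac{(m+1)^2}{m(m+2)}$ telescopes to $\log2$, we get $\mu_f=\frac{12\log 2}{\pi^2}=\lambda$.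

**Why this $g$.** For $x=a/N$ the numbers $T^jx$, $0\le j<r$, have product $1/N$ (proved after (4); for $\frac27$ they are $\frac27,\frac12$). Hence, exactly,
$$L_f(a/N)-\mu_f\log N=\sum_{j=0}^{r-1}g\big(T^j(a/N)\big).$$
The centered quantity is a Birkhoff sum of $g$ along a finite orbit of the Gauss map. For typical $x$ the denominators of the convergents satisfy $\log q_n\sim n/\lambda$, so one expects $r\approx\lambda\log N$ terms and variance $\lambda V_f\log N$. The condition $f(m)=O(m^{1/2-\eta})$ puts $g$ into $L^2(\gamma)$, since $\gamma(a_1=m)=O(m^{-2})$.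

## 2. Continued fractions read from both ends

For $x\in(0,1)$ with digits $a_1,a_2,\dots$ let $p_{-1}=1$, $q_{-1}=0$, $p_0=0$, $q_0=1$, $p_{j+1}=a_{j+1}p_j+p_{j-1}$, $q_{j+1}=a_{j+1}q_j+q_{j-1}$. For rational $x$ we always use the normalized expansion, which is the output of the Gauss algorithm. Recall
$$p_jq_{j-1}-p_{j-1}q_j=(-1)^{j-1},\tag{1}$$
$$x=\frac{p_jz+p_{j-1}}{q_jz+q_{j-1}}\quad\text{with } z=\frac1{T^jx}\in[a_{j+1},a_{j+1}+1)\tag{2}$$
as long as $T^jx\ne0$. From (1) and (2), $|q_jx-p_j|=1/(q_jz+q_{j-1})$, and $q_{j+1}\le q_jz+q_{j-1}\le q_{j+1}+q_j\le2q_{j+1}$, so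
$$\frac1{2q_{j+1}}\le|q_jx-p_j|\le\frac1{q_{j+1}}.\tag{3}$$
Solving (2) for $z$ gives $z(q_jx-p_j)=p_{j-1}-q_{j-1}x$, that is, $T^jx=|q_jx-p_j|/|q_{j-1}x-p_{j-1}|$. Telescoping from $|q_{-1}x-p_{-1}|=1$,
$$\prod_{i=0}^{j}T^ix=|q_jx-p_j|.\tag{4}$$
For $x=a/N$ and $j=r-1$ the right side is $|q_{r-1}a-p_{r-1}N|/N=1/N$ by (1), since $p_r=a$, $q_r=N$; this is the identity used in Section 1. Finally $q_{j+2}\ge q_{j+1}+q_j\ge2q_j$.

Write $q(b_1,\dots,b_s)$ for the denominator of $[0;b_1,\dots,b_s]$ computed by the recursion (the continuant), with $q(\,)=1$ and the value $0$ for length $-1$. So $q_j=q(a_1,\dots,a_j)$. Continuants are invariant under reversal and satisfy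
$$q(a_1,\dots,a_r)=q(a_1,\dots,a_{j-1})\,q(a_j,\dots,a_r)+q(a_1,\dots,a_{j-2})\,q(a_{j+1},\dots,a_r)\qquad(1\le j\le r).$$

**Definition.** For $Q\ge1$ let $U(x;Q)=\sum_{j\ge1:\,q_j\le Q}f(a_j)$ and $\Delta_Q(x)=U(x;Q)-\mu_f\log Q$.

So $U(x;Q)$ reads the digits of $x$ up to the last convergent with denominator at most $Q$. The next lemma says that for this one only needs $x$ to precision about $Q^{-2}$.

**Lemma 3 (the $Q$-partition).** For $Q\ge1$, the interval $(0,1)$ is divided, up to endpoints, into at most $2Q^2$ intervals of length at least $\frac1{2Q^2}$, with endpoints of denominator at most $2Q$, such that $U(\cdot\,;Q)$ is constant on the interior of each. If $2Q<N$ and $a\in\mathbb Z_N^*$, then $a/N$ is an interior point. For $Q\le Q'$ the $Q'$-partition refines the $Q$-partition up to endpoints.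

*Proof.* Sort the irrational $x$ by the digits $a_1,\dots,a_j$ ($j\ge0$) with $q_j\le Q<q_{j+1}$; since the $q_i$ are nondecreasing and unbounded, each $x$ belongs to exactly one class. Given $a_1,\dots,a_j$ with $q_j\le Q$, let $m\ge1$ be minimal with $mq_j+q_{j-1}>Q$. In (2), the condition $q_{j+1}>Q$ means $\lfloor z\rfloor\ge m$. So the class is, up to endpoints, the interval $z>m$ between $\frac{p_j}{q_j}$ (where $z=\infty$) and $\frac{mp_j+p_{j-1}}{mq_j+q_{j-1}}$. By (1) its length is $\frac1{q_j(mq_j+q_{j-1})}$. If $m\ge2$ then $(m-1)q_j+q_{j-1}\le Q$ by minimality; if $m=1$ then $q_{j-1}\le Q$. In both cases $mq_j+q_{j-1}\le Q+q_j\le2Q$. So the length is at least $\frac1{2Q^2}$, there are at most $2Q^2$ classes, and the endpoints have denominators $\le2Q$.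

At an interior point, also a rational one, $x=[0;a_1,\dots,a_j,z]$ with $m<z<\infty$, in particular $z>1$. The Gauss algorithm therefore returns $a_1,\dots,a_j$ and then $a_{j+1}=\lfloor z\rfloor\ge m$, so $U(x;Q)=f(a_1)+\dots+f(a_j)$. The finitely many closed intervals contain all irrational numbers of $(0,1)$, hence cover $[0,1]$; and $a/N$, having reduced denominator $N>2Q$, is not an endpoint. Refinement: if $q_j\le Q'<q_{j+1}$ on a class of the $Q'$-partition, its digits $a_1,\dots,a_j$ determine the last $i\le j$ with $q_i\le Q$, and $q_{i+1}>Q$ holds on the whole class. $\square$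

For $Q=2$ the words with $q_j\le2$ are the empty word, $(1)$, $(2)$ and $(1,1)$, with $m=3,2,1,1$. The intervals are $(0,\frac13)$, $(\frac23,1)$, $(\frac13,\frac12)$, $(\frac12,\frac23)$.

**Lemma 4 (reversal and splitting).** Let $a\in\mathbb Z_N^*$, $a/N=[0;a_1,\dots,a_r]$, $a^\flat=q_{r-1}$, and let $\bar a\in\mathbb Z_N^*$ be the inverse of $a$ modulo $N$. Then $a^\flat/N=[0;a_r,\dots,a_1]$, $a^\flat\in\{\bar a,N-\bar a\}$, and for $1\le j\le r$
$$q_{j-1}\,q(a_j,\dots,a_r)\le N\le2q_{j-1}\,q(a_j,\dots,a_r).\tag{5}$$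
If $Q\ge1$ and $2Q^2<N$, then
$$L_f(a/N)=U(a/N;Q)+U(a^\flat/N;Q)+\mathcal R_Q,\qquad \mathcal R_Q=\sum_{j:\ q_j>Q,\ q(a_j,\dots,a_r)>Q}f(a_j).\tag{6}$$

*Proof.* Iterating $q_j/q_{j-1}=a_j+q_{j-2}/q_{j-1}$ gives $q_{r-1}/q_r=[0;a_r,\dots,a_1]$. By (1) with $j=r$, $aq_{r-1}\equiv(-1)^{r-1}\pmod N$, and $1\le q_{r-1}<N$; this gives $a^\flat\in\{\bar a,N-\bar a\}$. Inequality (5) is the continuant identity, whose second term is between $0$ and the first.

If $q_j\le Q$ and $q(a_j,\dots,a_r)\le Q$ held for the same $j$, (5) would give $N\le2q_jq(a_j,\dots,a_r)\le2Q^2<N$. So every digit is counted in at most one of the first two sums of (6), provided that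
$$U(a^\flat/N;Q)=\sum_{j:\,q(a_j,\dots,a_r)\le Q}f(a_j).$$
The denominators of the convergents of $[0;a_r,\dots,a_1]$ are $q(a_j,\dots,a_r)$, so this is clear if $a_1\ge2$, when the expansion is normalized. If $a_1=1$ (so $r\ge2$), normalization replaces the last two digits $a_2,a_1$ by the single digit $a_2+1$. The denominators involved are $q(a_2,\dots,a_r)\ge N/2$, by (5) with $j=2$ and $q_1=1$, and $N$ (twice). All exceed $Q$, because $Q\le Q^2<N/2$. So neither side is affected. $\square$

For example, $\frac{30}{43}=[0;1,2,3,4]$ has $q_1,\dots,q_4=1,3,10,43$, and from the right $q(4)=4$, $q(3,4)=13$, $q(2,3,4)=30$. Its reversal is $[0;4,3,2,1]=[0;4,3,3]=\frac{10}{43}$, and $30\cdot10=7\cdot43-1$. With $Q=4$ the first sum in (6) reads the digits $1,2$, the second reads $4$, and the digit $3$ is left for $\mathcal R_Q$.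

## 3. Half of the digits, and how far Kloosterman sums reach

The natural first attempt is to treat $a/N$ as if it were a Lebesgue-random point. If $\Phi$ is a step function on $M$ intervals with $|\Phi|\le1$, then
$$\frac1N\sum_{0\le a<N}\Phi(a/N)=\int_0^1\Phi\,dx+O(M/N),\tag{7}$$
because an interval of length $\ell$ contains $N\ell+O(1)$ of the points. For $Q=N^{1/2-\varepsilon}$ a function of $U(\cdot\,;Q)$ has $M\le2N^{1-2\varepsilon}$ steps. So $U(a/N;Q)$ has the same limit law as for Lebesgue-random $x$, and passing to $a\in\mathbb Z_N^*$ is a matter of inclusion–exclusion. But the argument stops at $Q\approx N^{1/2}$: beyond that, an interval of the partition can be shorter than $1/N$ and contain no point at all. We control only the first half of the digits, measured by $\log q_j\le\frac12\log N$.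

The second half is governed by $\bar a/N$ up to a reflection (Lemma 4), and $\bar a$ is also uniform on $\mathbb Z_N^*$. So each half separately satisfies a central limit theorem. For the sum we need that $a$ and $\bar a$ are asymptotically independent, as seen by step functions with about $N^{1-2\varepsilon}$ steps.

The standard tool for pairs $(a,\bar a)$ is the bound for Kloosterman sums. Let $N$ be prime and let $F,G$ be step functions on $\mathbb Z/N$ with at most $J$ steps, $|F|,|G|\le1$, with means subtracted: $F_0=F-\mathbb EF$, $G_0=G-\mathbb EG$. With $\hat F(h)=\frac1N\sum_aF_0(a)e(-ha/N)$, where $e(x)=e^{2\pi ix}$, and similarly $\hat G$,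
$$\Big|\sum_{a\ne0}F_0(a)G_0(\bar a)\Big|=\Big|\sum_{h,k\ne0}\hat F(h)\hat G(k)\sum_{a\ne0}e\Big(\frac{ha+k\bar a}N\Big)\Big|\le2\sqrt N\,\|\hat F\|_1\|\hat G\|_1$$
by Weil's bound. Now $\sum_a|F_0(a+k)-F_0(a)|^2\le4kJ$ for $k\ge1$, since each of the at most $J$ cyclic jumps matters for $k$ values of $a$. By Parseval, $\sum_h|\hat F(h)|^2|e(hk/N)-1|^2\le4kJ/N$. For a dyadic block $X\le|h|<2X$, $|h|<N/2$, take $k=\max(1,\lfloor N/(4X)\rfloor)$; then $|h|k/N\in[\frac18,\frac12]$, so the block carries $\sum|\hat F(h)|^2\ll J/X$, and by Cauchy–Schwarz $\sum|\hat F(h)|\ll\sqrt J$. Hence $\|\hat F\|_1\ll\sqrt J\log N$, and the total error is $\ll N^{1/2}J(\log N)^2$. This is smaller than the trivial bound $N$ only for $J$ below $N^{1/2}$, that is, for $Q$ below $N^{1/4}$. The digits at denominators between $N^{1/4}$ and $N^{3/4}$, half of the logarithmic scale, are out of reach of this estimate.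

What replaces it is the following theorem.

**Theorem 2 (independence of the two halves).** Let $0<\varepsilon\le\frac1{10}$. There are $c_0=c_0(\varepsilon)>0$ and $N_0(\varepsilon)$ such that for $N\ge N_0$: if $F,G:\mathbb Z/N\to\mathbb C$ satisfy $|F|,|G|\le1$ and each is constant on the blocks of some partition of $\{0,\dots,N-1\}$ into at most $3N^{1-2\varepsilon}$ intervals, then, with $\mathbb EF=\frac1N\sum_{a\bmod N}F(a)$,
$$\Big|\frac1{\varphi(N)}\sum_{a\in\mathbb Z_N^*}F(a)G(\bar a)-\mathbb EF\cdot\mathbb EG\Big|\le N^{-c_0}.\tag{8}$$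

Two remarks on its meaning. First, with about $N^{1-2\varepsilon}$ blocks on each side there are about $N^{2-4\varepsilon}$ boxes, far more than the $\varphi(N)$ points $(a,\bar a)$, so (8) cannot come from counting the points in each box. Second, some restriction on the number of blocks is needed. With $N$ blocks allowed, put $F=1$ on half of $\mathbb Z_N^*$ (whose size is even), $F=-1$ on the other half, $F=0$ elsewhere, and $G(b)=F(\bar b)$ on $\mathbb Z_N^*$, $G=0$ elsewhere. Then $\mathbb EF=\mathbb EG=0$, but $\frac1{\varphi(N)}\sum F(a)G(\bar a)=1$.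

Sections 4–6 deduce Theorem 1 from Theorem 2; Sections 7–11 prove Theorem 2.

## 4. Reducing $L_f(a/N)$ to two truncated sums

Fix $f$ as in Theorem 1 and put $Q_1=N^{1/2}(\log N)^{-2}$. Here $O_P$ and $o_P$ refer to uniform $a\in\mathbb Z_N^*$. We use the following form of the large sieve.

**Fact (S) (Montgomery's large sieve).** Let $P$ be squarefree and $z\ge1$. Among any $M$ consecutive integers, at most $(M+z^2)\big/\sum_{n\le z,\,n|P}\frac1{\varphi(n)}$ are prime to $P$.

**Lemma 5 (short intervals).** There is an absolute constant $C$ such that for $N$ large and every interval $I\subset(0,1)$ with $N|I|\ge\frac12(\log N)^4$,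
$$\#\{a\in\mathbb Z_N^*:a/N\in I\}\le C\varphi(N)|I|.\tag{9}$$

*Proof.* Let $w=(\log N)^{3/2}$ and $z=\sqrt{N|I|}$, so $z\ge w$ for $N$ large. Let $P$ be the product of the primes $p|N$ with $p\le w$, and $P'$ the product of the primes $p\le z$ not dividing $P$. Each squarefree $n\le z$ is $n_1n_2$ with $n_1|P$, $n_1\le z$, $n_2|P'$, so
$$\sum_{n_1\le z,\,n_1|P}\frac1{\varphi(n_1)}\cdot\prod_{p|P'}\Big(1-\frac1p\Big)^{-1}\ \ge\ \sum_{\substack{n\le z\\ n\text{ squarefree}}}\frac1{\varphi(n)}\ \ge\ \sum_{n\le z}\frac1n\ \ge\ \log z .$$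
(The middle step: for squarefree $n$, $\frac1{\varphi(n)}$ is the sum of $\frac1m$ over all $m$ whose set of prime factors is that of $n$.) By Mertens, $\log z\gg\prod_{p\le z}(1-\frac1p)^{-1}$, and the primes up to $z$ are those of $P$ and those of $P'$. So the first factor is $\gg\prod_{p|P}(1-\frac1p)^{-1}$. The integers $a$ with $a/N\in I$ are at most $N|I|+1$ consecutive integers, so by (S) the count is
$$\ll N|I|\prod_{p|P}\Big(1-\frac1p\Big)=|I|\,\varphi(N)\prod_{p|N,\,p>w}\Big(1-\frac1p\Big)^{-1}.$$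
The last product is at most $\exp(2\omega(N)/w)\le2$ for $N$ large, as $\omega(N)\le\log N/\log2$. $\square$

**Lemma 6.** For $a$ uniform on $\mathbb Z_N^*$,
$$L_f(a/N)-\mu_f\log N=\Delta_{Q_1}(a/N)+\Delta_{Q_1}(\bar a/N)+o_P(\sqrt{\log N}).\tag{10}$$

*Proof.* Since $2Q_1^2<N$ for $N$ large, (6) holds with $Q=Q_1$.

**Step 1: the middle sum $\mathcal R_{Q_1}$ has few terms.** If $j$ occurs in it, then $q_j>Q_1$, and by (5) $q_{j-1}\le N/q(a_j,\dots,a_r)<N/Q_1=N^{1/2}(\log N)^2=:Y$. These $j$ lie in a range of consecutive indices, $Y/Q_1=(\log N)^4$, and $q_{j+2}\ge2q_j$. So there are $O(\log\log N)$ of them. For bounded $f$, in particular for $\mathbf 1_{[b,c]}$, this already gives $\mathcal R_{Q_1}=O(\log\log N)$, and one may go on to Step 3.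

**Step 2: for unbounded $f$, large digits in the middle are rare.** Let $t=(\log\log N)^4$, and suppose some $j$ in the middle sum has $a_j>t$. Put $q=q_{j-1}$ and $\rho=|aq-p_{j-1}N|$. Since $q<Y<N$, the convergent $p_{j-1}/q$ is not $a/N$, so $\rho\ge1$. By (3), $\rho\le N/q_j<Y$, and $q\rho\le Nq_{j-1}/q_j\le N/a_j<N/t$. Also $aq\equiv\pm\rho\pmod N$.

We count the $a$ for which such $q,\rho$ exist. Let $d=\gcd(q,N)$. Then $d|\rho$, and for given $q,\rho$ and sign there are at most $d$ values of $a$. Write $q=dq'$, $\rho=d\rho'$, $X=Y/d$, $Z=N/(td^2)$. The pairs with $q',\rho'\le X$, $q'\rho'<Z$ number at most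
$$\sum_{q'\le X}\min\Big(X,\frac Z{q'}\Big)\ll Z\Big(1+\log^+\frac{X^2}Z\Big)\ll Z\log\log N .$$
Here the terms with $q'\le Z/X$ contribute at most $Z$. Those with $\max(1,Z/X)\le q'\le X$ contribute $\ll Z(1+\log^+(X^2/Z))$; when $Z<X$ use $X\le X^2/Z$. Finally $X^2/Z=Y^2t/N=t(\log N)^4$. So the number of bad $a$ is
$$\ll\sum_{d|N}d\cdot\frac N{td^2}\log\log N=\frac Nt\log\log N\sum_{d|N}\frac1d\ll\frac Nt(\log\log N)^2=\frac N{(\log\log N)^2}=o(\varphi(N)),$$
using $\sum_{d|N}\frac1d\ll\log\log N$ and $\varphi(N)\gg N/\log\log N$. So with probability $1-o(1)$ all digits in the middle sum are at most $t$, and $\mathcal R_{Q_1}\ll(\log\log N)\,t^{1/2}=(\log\log N)^3=o(\sqrt{\log N})$.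

**Step 3: $a^\flat$ may be replaced by $\bar a$.** We compare $U(1-x;Q)$ with $U(x;Q)$ for $x=[0;x_1,x_2,\dots]$. If $x_1\ge2$, then $1-x=[0;1,x_1-1,x_2,\dots]$. Its first two convergent denominators are $1$ and $x_1$, and from $x_2$ on the digits have the same denominators in both expansions. So
$$U(1-x;Q)-U(x;Q)=f(1)+\mathbf 1_{x_1\le Q}\big(f(x_1-1)-f(x_1)\big).$$
(For rational $x\in(0,1)$ with denominator $N\ge3$ the displayed expansion of $1-x$ is again normalized: if $x=[0;x_1]$ then $x_1=N$ and $x_1-1\ge2$; otherwise the last digit is unchanged.) If $x_1=1$, then $1-x=[0;x_2+1,x_3,\dots]$, and the formula holds with $x$ and $1-x$ exchanged. So the difference is bounded in terms of $f$ and $x_1$ (if $x_1\ge2$) or $x_2$ (if $x_1=1$). For $x=\bar a/N$ and fixed $t$, the event that $x_1>t$, or that $x_1=1$ and $x_2>t$, means that $x$ is within $O(1/t)$ of $0$ or $1$; by (9) its probability is $O(1/t)$. As $a^\flat/N\in\{x,1-x\}$, we get $U(a^\flat/N;Q_1)-U(\bar a/N;Q_1)=O_P(1)$.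

Since $2\log Q_1=\log N+O(\log\log N)$, (6) and the three steps give (10). $\square$

## 5. Limit laws for a Lebesgue-random point

Let $\Sigma_n=\sum_{j<n}g\circ T^j$. We use two facts.

**Fact (M).** The digits are exponentially $\psi$-mixing under $\gamma$: there are $C$ and $\varrho<1$ with $|\int X\cdot Y\circ T^{l+k}\,d\gamma-\int X\,d\gamma\int Y\,d\gamma|\le C\varrho^k\|X\|_1\|Y\|_1$ for all $k,l\ge1$, $X\in L^1(\gamma)$ depending only on $a_1,\dots,a_l$, and $Y\in L^1(\gamma)$. Also Lévy's theorem: $\frac1n\log q_n\to\frac{\pi^2}{12\log2}=\frac1\lambda$ almost everywhere.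

**Fact (F) (Billingsley, *Convergence of Probability Measures*, 1968, Thm 21.1).** Let $(\xi_n)$ be stationary and $\varphi$-mixing with $\sum\varphi_n^{1/2}<\infty$, let $\eta_n$ be the $n$-th shift of a square integrable mean zero function of the sequence, and suppose $\eta_0$ is approximated in $L^2$ by functions of $l$ coordinates (around time $0$) with summable errors. Then $V=E\eta_0^2+2\sum_{k\ge1}E\eta_0\eta_k$ converges absolutely, and if $V>0$, then $(Vn)^{-1/2}\sum_{j\le nt}\eta_j\Rightarrow$ Brownian motion in $D[0,1]$.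

Here $\varphi_k$ is the supremum of $|P(B|A)-P(B)|$ over events $A$ of the past up to time $0$ and $B$ of the future from time $k$; for independent $\xi_n$ it vanishes. For the digits, (M) with indicator functions bounds it by $C\varrho^{k}$, up to a shift of the index.

**Lemma 7 (decay of correlations).** $\int g\,d\gamma=0$, $g\in L^2(\gamma)$, there are functions $g_l$ of $a_1,\dots,a_l$ with $\|g-g_l\|_\infty\le8|\mu_f|2^{-l}$, and $c_k=\int g\cdot g\circ T^k\,d\gamma$ decays exponentially. In particular $V_f$ converges absolutely.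

*Proof.* Since $\gamma(a_1=k)=\frac1{\log2}\log(1+\frac1{k(k+2)})$, we have $\int f(a_1)\,d\gamma=\frac{\pi^2}{12\log2}\mu_f$, and $\int\log\frac1x\,d\gamma=\frac{\pi^2}{12\log2}$. So $\int g\,d\gamma=0$. As $f(k)^2=O(k^{1-2\eta})$ and $\gamma(a_1=k)=O(k^{-2})$, $g\in L^2$.

If $x,x'$ share $l\ge1$ digits, then $|x-x'|\le q_l^{-2}$ and $x,x'\ge\frac1{a_1+1}\ge\frac1{2a_1}$, so $|\log x-\log x'|\le2a_1/q_l^2$. With the Fibonacci numbers $F_1=F_2=1$ we have $q_l\ge a_1F_l$ by induction, and $F_l^2\ge2^{l-2}$ because $F_{l+2}\ge2F_l$. So $|\log x-\log x'|\le2/F_l^2\le8\cdot2^{-l}$. Let $g_l$ be the value of $g$ at a chosen point of each cylinder of length $l$.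

For $k\ge2$ and $l=\lfloor k/2\rfloor$, (M) and $\int g\,d\gamma=0$ give
$$|c_k|\le\|g-g_l\|_\infty\|g\|_1+\Big|\int g_l\cdot g\circ T^k\,d\gamma\Big|\ll2^{-k/2}+\varrho^{k/2}.\qquad\square$$

**Lemma 8.** $V_f>0$.

*Proof.* **Step 1: if $V_f\le 0$, then $g$ is a coboundary.** Expanding the square,
$$0\le\int\Sigma_n^2\,d\gamma=nV_f-2\sum_{1\le k<n}kc_k-2n\sum_{k\ge n}c_k,$$
where the last two terms are bounded. So $V_f\ge0$. Suppose $V_f=0$. Then $\Sigma_n$ is bounded in $L^2(\gamma)$. Let $h$ be a weak limit point of $h_n^*=\frac1n\sum_{k\le n}\Sigma_k$ in $L^2$. As $\Sigma_k-\Sigma_k\circ T=g-g\circ T^k$,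
$$h_n^*-h_n^*\circ T=g-\frac1n\sum_{k\le n}g\circ T^k\longrightarrow g\quad\text{in }L^2$$
by the mean ergodic theorem ($T$ is ergodic and $\int g\,d\gamma=0$). Composition with $T$ is weakly continuous, so $g=h-h\circ T$ almost everywhere.

**Step 2: changing the digit $a_{l+1}$ hardly changes $h$.** Let $h_l=E_\gamma[h|a_1,\dots,a_l]$; then $\|h-h_l\|_1\to0$. For $x$ of law $\gamma$ put $\mathbf v=(a_1,\dots,a_l)$, $t=T^{l+1}x$, $\rho=q_{l-1}/q_l$. For a digit $i$ let $x_i$ be the point with first digits $\mathbf v,i$ and $T^{l+1}x_i=t$. By (2), $x_i=\frac{p_l(i+t)+p_{l-1}}{q_l(i+t)+q_{l-1}}$, so $|dx_i/dt|=(iq_l+q_{l-1}+q_lt)^{-2}$. The density of $\gamma$ is between two positive constants. So for fixed $\mathbf v$ the density in $t$ of the event $\{\mathbf v,a_{l+1}=i\}$ is $\asymp q_l^{-2}(i+\rho+t)^{-2}$. Summed over $i$ it is $\asymp q_l^{-2}$, and that is the density of $t$ on the event $\mathbf v$. Consequently the density of $t$ on $\mathbf v$ is at most $C_i$ times that on $\{\mathbf v,a_{l+1}=i\}$,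 with $C_i$ independent of $l$ and $\mathbf v$. This says that the law of $x_i$ is at most $C_i\gamma$. Hence $E|h(x_i)-h_l(x_i)|\le C_i\|h-h_l\|_1\to0$ as $l\to\infty$. As $h_l(x_i)$ depends only on $\mathbf v$ and not on $i$,
$$E|h(x_i)-h(x_{i'})|\to0\qquad\text{for all digits } i,i'.$$

**Step 3: but the difference is explicit and does not tend to $0$.** Almost surely $h(x_i)-h(t)=\Sigma_{l+1}(x_i)$. By (4) and (2), $\prod_{j=0}^lT^jx_i=|q_lx_i-p_l|=\frac1{q_l(i+\rho+t)}$. So
$$h(x_i)-h(x_{i'})=f(i)-f(i')-\mu_f\log\frac{i+\rho+t}{i'+\rho+t}.$$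
Suppose $\mu_f\ne0$; take $i=1,i'=2$. Given $\mathbf v$, $t$ has a density on $(0,1)$ bounded below by an absolute positive constant. The function $\log\frac{1+\tau}{2+\tau}$ has derivative $\frac1{(1+\tau)(2+\tau)}\ge\frac1{12}$ on $[0,2]$. So the conditional variance of the difference given $\mathbf v$ is at least a positive constant independent of $l$ and $\mathbf v$. But the difference is bounded and tends to $0$ in $L^1$, hence in $L^2$, a contradiction. Suppose $\mu_f=0$. Then $f(i)=f(i')$ for all $i,i'$, so $f$ is constant, and $\mu_f=0$ forces $f\equiv0$, which is excluded. $\square$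

**Lemma 9.** Let $0<\varepsilon\le\frac1{10}$, $Q=N^{1/2-\varepsilon}$, $\sigma=\sigma_f$. Under Lebesgue measure on $(0,1)$, as $N\to\infty$,
$$\frac{\Delta_Q}{\sqrt{\log N}}\Rightarrow\mathcal N\big(0,\sigma^2(\tfrac12-\varepsilon)\big),\qquad\frac{\Delta_{Q_1}-\Delta_Q}{\sqrt{\log N}}\Rightarrow\mathcal N(0,\sigma^2\varepsilon).\tag{11}$$

*Proof.* **Step 1: a functional central limit theorem under $\gamma$.** By (M), Lemma 7 and Lemma 8, (F) applies to the two-sided stationary extension of $(a_j)$ and to $g$, the errors $\|g-g_l\|_2\ll2^{-l}$ being summable. So $X_n:=(\Sigma_{\lfloor nt\rfloor}/\sqrt{V_fn})_{0\le t\le1}\Rightarrow B$ (Brownian motion) in $D[0,1]$ under $\gamma$.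

**Step 2: the same under Lebesgue measure.** Let $\rho_0=(1+x)\log2=dx/d\gamma$. It is within $O(2^{-l})$, in sup norm, of a function of $a_1,\dots,a_l$, and $\int\rho_0\,d\gamma=1$. So (M) with $l=\lfloor k/2\rfloor$ gives $\epsilon_k\to0$ with $|\int\rho_0\cdot\Psi\circ T^k\,d\gamma-\int\Psi\,d\gamma|\le\epsilon_k$ for all measurable $|\Psi|\le1$. For fixed $k$, $\Sigma_s\circ T^k-\Sigma_s=\sum_{j=s}^{s+k-1}g\circ T^j-\sum_{j<k}g\circ T^j$, so
$$\sup_t|X_n\circ T^k-X_n|\le\frac{2k}{\sqrt{V_fn}}\max_{j<n+k}|g\circ T^j|.$$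
This tends to $0$ in $\gamma$-probability, since $\gamma(\max_{j<n+k}|g\circ T^j|>\zeta\sqrt n)\le(n+k)\gamma(|g|>\zeta\sqrt n)\to0$ for $g\in L^2$; hence also in Lebesgue probability. If $|\Psi|\le1$ is Lipschitz for the Skorokhod metric, then for fixed $k$
$$E_{\mathrm{Leb}}\Psi(X_n)=E_{\mathrm{Leb}}\Psi(X_n\circ T^k)+o(1)=E_\gamma\Psi(X_n)+O(\epsilon_k)+o(1).$$
Let $n\to\infty$, then $k\to\infty$: $X_n\Rightarrow B$ under Lebesgue measure.

**Step 3: stopping at $q_j\le Q$ is stopping at an almost deterministic time.** Let $n_N=\lceil\lambda\log N\rceil$ and $W_N(t)=\Sigma_{\lfloor n_Nt\rfloor}/\sqrt{\log N}$. Then $W_N\Rightarrow\sigma B$ under Lebesgue measure. If $t_N\in[0,1]$ are random times with $t_N\to t$ in probability, then $W_N(t_N)-W_N(t)\to0$ in probability. Indeed, on $|t_N-t|\le\delta$ it is bounded by $\sup_{|s-s'|\le\delta}|W_N(s)-W_N(s')|$. As the limit is continuous, the limsup of the probability that this is $\ge\zeta$ is at most the same probability for $\sigma B$, which tends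 to $0$ as $\delta\to0$. Let $n(Q)=\max\{j:q_j\le Q\}$. By Lévy's theorem $n(Q)/\log Q\to\lambda$ almost everywhere as $Q\to\infty$. So $n(Q)/n_N\to\frac12-\varepsilon$ and $n(Q_1)/n_N\to\frac12$ in probability. Therefore $\Sigma_{n(Q)}/\sqrt{\log N}\Rightarrow\sigma B(\frac12-\varepsilon)$, and $(\Sigma_{n(Q_1)}-\Sigma_{n(Q)})/\sqrt{\log N}\Rightarrow\sigma(B(\frac12)-B(\frac12-\varepsilon))$.

**Step 4: $\Delta_Q$ is $\Sigma_{n(Q)}$ up to $O_P(1)$.** By (4) and (3), $\prod_{j<n}T^jx=|q_{n-1}x-p_{n-1}|\in[\frac1{2q_n},\frac1{q_n}]$. So $\Sigma_{n(Q)}=U(x;Q)-\mu_f\log q_{n(Q)}+O(1)$, that is,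
$$\Delta_Q=\Sigma_{n(Q)}-\mu_f\log\frac Q{q_{n(Q)}}+O(1).$$
For $n=n(Q)$ we have $|x-\frac{p_n}{q_n}|\le\frac1{q_nq_{n+1}}<\frac1{q_nQ}$. So for $t\ge1$ the measure of $\{q_{n(Q)}\le Q/t\}$ is at most $\sum_{q\le Q/t}(q+1)\frac2{qQ}\le\frac4t$. Hence the middle term is $O_P(1)$. The same holds for $Q_1$, and (11) follows from Step 3. $\square$

## 6. Theorem 1 from Theorem 2

Fix $\tau\in\mathbb R$, $0<\varepsilon\le\frac1{10}$, and $Q=N^{1/2-\varepsilon}$; let $\sigma=\sigma_f$.

**Step 1: the two outer parts are independent in the limit.** Let $\Phi(x)=\exp(i\tau\Delta_Q(x)/\sqrt{\log N})$, regarded as a step function for the $Q$-partition (at endpoints take the value from the right), and $F(a)=G(a)=\Phi(a/N)$ for $0\le a<N$. By Lemma 3 these are constant on at most $2Q^2\le3N^{1-2\varepsilon}$ intervals. By (7), $\mathbb EF=\int_0^1\Phi+O(N^{-2\varepsilon})$. For $a\in\mathbb Z_N^*$ the points $a/N$, $\bar a/N$ are interior, so there $\Phi$ has its true value. By Theorem 2 and (11),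
$$\frac1{\varphi(N)}\sum_{a\in\mathbb Z_N^*}\exp\Big(i\tau\frac{\Delta_Q(a/N)+\Delta_Q(\bar a/N)}{\sqrt{\log N}}\Big)\longrightarrow\Big(e^{-\frac{\tau^2\sigma^2}2(\frac12-\varepsilon)}\Big)^2=e^{-\tau^2\sigma^2(1-2\varepsilon)/2}.\tag{12}$$

**Step 2: the digits between $Q$ and $Q_1$ contribute little.** This range cannot be treated by Theorem 2, but an upper bound suffices. The function $\Delta_{Q_1}-\Delta_Q$ is constant on the interiors of the intervals of the $Q_1$-partition, whose lengths are at least $\frac1{2Q_1^2}=\frac{(\log N)^4}{2N}$, just what Lemma 5 needs. Summing (9) over those intervals on which $|\Delta_{Q_1}-\Delta_Q|>\eta\sqrt{\log N}$, and using (11) and Chebyshev,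
$$\limsup_{N\to\infty}\mathbb P_a\Big(\big|\Delta_{Q_1}(\tfrac aN)-\Delta_Q(\tfrac aN)\big|>\eta\sqrt{\log N}\Big)\le C\,\mathbb P\big(|\mathcal N(0,\sigma^2\varepsilon)|\ge\eta\big)\le\frac{C\sigma^2\varepsilon}{\eta^2}$$
for $\eta>0$. The same holds with $\bar a$, which is also uniform on $\mathbb Z_N^*$.

**Step 3: letting $\varepsilon\to0$.** From (10), (12), Step 2 and $|e^{i\tau s}-e^{i\tau s'}|\le\min(2,|\tau||s-s'|)$, for $\eta\in(0,1)$
$$\limsup_{N\to\infty}\Big|\mathbb E_a\,e^{i\tau(L_f(a/N)-\mu_f\log N)/\sqrt{\log N}}-e^{-\tau^2\sigma^2(1-2\varepsilon)/2}\Big|\le2|\tau|\eta+\frac{4C\sigma^2\varepsilon}{\eta^2}.$$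
The expectation does not depend on $\varepsilon$ or $\eta$. Let $\varepsilon\to0$, then $\eta\to0$: the characteristic function tends to $e^{-\tau^2\sigma^2/2}$, with $\sigma>0$ by Lemma 8. With Lemma 7, this proves Theorem 1, given Theorem 2. $\square$

**Step 4: the constant in the Corollary.** For $f=\mathbf 1_{[b,c]}$ we have $\mu_f=\mu_{[b,c]}$. For a uniform random reduced fraction with denominator at most $Q$, conditionally on the denominator $N$ the numerator is uniform on $\mathbb Z_N^*$, and $N\to\infty$ in probability as $Q\to\infty$. So Theorem 1 implies the averaged theorem with the constant $\sigma_f$. If the same variables, divided by $\sigma_f$ and by the Baladi–Vallée constant, both converge to $\mathcal N(0,1)$, the constants agree. This is the only use of the Baladi–Vallée theorem. $\square$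

One more consequence: if $f_1,\dots,f_k$ satisfy the growth condition and are linearly independent, every nontrivial combination $f=\sum s_if_i$ satisfies Theorem 1. As $g$ is linear in $f$, $\sigma_f^2$ is a quadratic form in $(s_i)$, positive definite by Lemma 8. By Cramér–Wold the vector of the $(L_{f_i}(a/N)-\mu_{f_i}\log N)/\sqrt{\log N}$ converges to a Gaussian vector with this nondegenerate covariance.

## 7. Inversion on the projective line over $\mathbb Z/N$

Now we prove Theorem 2. The map $a\mapsto\bar a$ becomes a change of chart on a space with a large symmetry group. Let $\mathbb P^1(\mathbb Z/N)$ be the set of vectors $(x,y)$ with $\gcd(x,y,N)=1$ modulo units; it has $\psi(N)=N\prod_{p|N}(1+\frac1p)$ points. For $D|N$ let $G_D=SL_2(\mathbb Z/D)$; $G_N$ acts on $\mathbb P^1(\mathbb Z/N)$ and on $\mathcal H=\ell^2(\mathbb P^1(\mathbb Z/N))$ by $(xf)(z)=f(x^{-1}z)$. Let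
$$u=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad v=\begin{pmatrix}1&0\\1&1\end{pmatrix}.$$
There are two charts, $[a:1]$ and $[1:b]$, and $u^k[a:1]=[a+k:1]$, $v^k[1:b]=[1:b+k]$. A point lies in both charts iff it is $[a:1]=[1:\bar a]$ with $a\in\mathbb Z_N^*$. For $N=4$ the six points are $[0:1],[1:1],[2:1],[3:1],[1:0],[1:2]$, with overlap $[1:1]$, $[3:1]$. For $N=6$ there are $12$ points, of which $[2:3]$ and $[3:2]$ lie in neither chart.

For functions $F,G$ on $\mathbb Z/N$ let $\mathsf f_F([a:1])=F(a)$, $\mathsf g_G([1:b])=\overline{G(b)}$, both $0$ elsewhere. Then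
$$\langle\mathsf f_F,\mathsf g_G\rangle=\sum_{a\in\mathbb Z_N^*}F(a)G(\bar a).\tag{13}$$
A step function with at most $3N^{1-2\varepsilon}$ blocks changes little under translation by $k$ when $|k|<N^\varepsilon$, because it jumps at only $O(N^{1-2\varepsilon})$ places. So $\mathsf f_F$ is almost fixed by $u^k$, and $\mathsf g_G$ by $v^k$, for all such $k$. If averaging over $u^k$, then over $v^k$, then over $u^k$ again, is an operator of small norm, then $\mathsf f_F$ and $\mathsf g_G$ must be almost orthogonal.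

**A model case by hand.** Let $N=p$ be prime, and average over all $k$ modulo $p$ instead of short ranges. On functions of mean zero on the $p+1$ points of $\mathbb P^1(\mathbb F_p)$, the averages over $\langle u\rangle$ and $\langle v\rangle$ are projections $e_u,e_v$ onto the lines spanned by $s$, with value $p$ at $[1:0]$ and $-1$ elsewhere, and $s'$, with value $p$ at $[0:1]$ and $-1$ elsewhere. Now $\langle s,s'\rangle=-p-p+(p-1)=-(p+1)$ and $\|s\|^2=\|s'\|^2=p(p+1)$. So the cosine of the angle is $-\frac1p$ and $\|e_ue_ve_u\|=p^{-2}$. The task is to obtain some power saving when only $|k|<N^\varepsilon$ is available and $N$ is arbitrary.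

**Set-up.** Fix $0<\varepsilon\le\frac1{10}$; put $H=\lfloor N^\varepsilon\rfloor$, $\theta=H^{1/2}$, $\kappa=\varepsilon/50$, $y=N^\kappa$. "$N$ large" means larger than a bound depending only on $\varepsilon$ and other explicitly present parameters; $o(1)$ is as $N\to\infty$, uniformly in everything else. Let $w(k)=\frac1H(1-\frac{|k|}H)_+$, a probability distribution on $|k|<H$, and
$$\alpha=\sum_kw(k)\delta_{u^k},\quad\beta=\sum_kw(k)\delta_{v^k},\quad\xi=\alpha*\beta*\alpha,\quad\nu_L=\xi^{*L}.$$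
In a unitary representation $\pi$, $\pi(\alpha)=tt^*$ with $t=\frac1H\sum_{0\le k<H}\pi(u^k)$, and similarly for $\beta$. So $0\le\pi(\alpha),\pi(\beta),\pi(\xi)\le1$.

**Definition.** For $d|N$ let $K_d=\ker(G_N\to G_d)$. The level of an irreducible representation $\pi$ of $G_N$ is the least $d|N$ such that $\pi$ factors through $G_d$.

By the Chinese remainder theorem $K_dK_{d'}=K_{\gcd(d,d')}$ (for prime powers the kernels are nested). So $\pi|_{K_d}$ is trivial iff the level divides $d$. Since $G_N=\prod G_{p^n}$, levels are multiplicative over the tensor components of $\pi$. Examples: the trivial representation has level $1$; on $\ell^2(\mathbb P^1(\mathbb F_p))$ the constants have level $1$, and the mean zero functions, irreducible because the action is doubly transitive, have level $p$.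

**Proposition 10.** There are $L=L(\varepsilon)$ and $N_0(\varepsilon)$ such that for $N\ge N_0$ every irreducible representation $\pi$ of $G_N$ of level $d>\theta$ satisfies $\|\pi(\xi)\|\le N^{-\varepsilon/(8L)}$.

**Proof of Theorem 2 from Proposition 10.** Let $A,B$ be the actions of $\alpha,\beta$ on $\mathcal H$; then $ABA$ is the action of $\xi$. Let $1\le J\le3N^{1-2\varepsilon}$ bound the numbers of intervals, $F=\mathbb EF+F_0$, $G=\mathbb EG+G_0$, $\mathsf f=\mathsf f_{F_0}$, $\mathsf g=\mathsf g_{G_0}$. Then $|F_0|,|G_0|\le2$, and $\|\mathsf f\|,\|\mathsf g\|\le2\sqrt N$.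

**Step 1: subtracting the means.** For every $d|N$ and $a_0$,
$$\Big|\sum_{a\equiv a_0(d)}F_0(a)\Big|\le2J,\tag{14}$$
since an interval of length $\ell$ contains $\ell/d$ elements of the class, up to an error at most $1$, and $\sum_aF_0(a)=0$. The same holds for $G_0$. So $\sum_{a\in\mathbb Z_N^*}F_0(a)=\sum_{d|N}\mu(d)\sum_{d|a}F_0(a)\ll\tau(N)J\ll N^{1-2\varepsilon+o(1)}$ (with the Möbius function $\mu$), likewise for $G_0$. Expanding $F(a)G(\bar a)$ and using (13),
$$\sum_{a\in\mathbb Z_N^*}F(a)G(\bar a)=\varphi(N)\,\mathbb EF\,\mathbb EG+\langle\mathsf f,\mathsf g\rangle+O(N^{1-2\varepsilon+o(1)}).\tag{15}$$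

**Step 2: small levels, by equidistribution in residue classes.** Let $P_d$ be the projection of $\mathcal H$ onto the sum of irreducibles of level $d$, and $E_d=\sum_{d'|d}P_{d'}$. This is the projection onto the $K_d$-invariants, i.e. the average over $K_d$.

The $K_d$-orbits are the fibres of $\mathbb P^1(\mathbb Z/N)\to\mathbb P^1(\mathbb Z/d)$. Clearly $K_d$ preserves the fibres. Conversely, let primitive vectors $v_1,v_2$ have the same image; units modulo $d$ lift to units modulo $N$, so after scaling $v_1\equiv v_2\pmod d$. Complete them to $M_1,M_2\in G_N$ with first columns $v_1,v_2$. Modulo $d$, $M_1^{-1}M_2$ fixes the first basis vector, so $M_1^{-1}M_2\equiv u^s$. Then $x=M_2u^{-s}M_1^{-1}$ is in $K_d$ and maps $v_1$ to $v_2$.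

All fibres have $\psi(N)/\psi(d)$ points, by transitivity of $G_N$. A fibre meets $\{[a:1]\}$ either in no point or in the points with $a$ in one class mod $d$. So by (14) $|E_d\mathsf f|\le2J\psi(d)/\psi(N)$ pointwise, and, as $\psi(d)\le dN^{o(1)}$,
$$\sum_{d|N,\,d\le\theta}\|P_d\mathsf f\|^2\le\sum_{d|N,\,d\le\theta}\|E_d\mathsf f\|^2\le N^{o(1)}\frac{J^2\theta^2}N\le N^{1-3\varepsilon+o(1)}.$$
So levels $d\le\theta$ contribute at most $N^{(1-3\varepsilon)/2+o(1)}\|\mathsf g\|\le N^{1-1.5\varepsilon+o(1)}$ to $\langle\mathsf f,\mathsf g\rangle$.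

**Step 3: large levels, by almost invariance and Proposition 10.** Let $P=\sum_{d>\theta}P_d$, $\mathsf f'=P\mathsf f$, $\mathsf g'=P\mathsf g$. For $|k|<H$, $u^k$ preserves $\{[a:1]\}$, acting by $a\mapsto a+k$. So
$$\|u^k\mathsf f-\mathsf f\|^2=\sum_a|F(a-k)-F(a)|^2\le4|k|J\le12N^{1-\varepsilon},$$
because $F(a-k)\ne F(a)$ only if one of the at most $J$ cyclic block boundaries lies between $a-k$ and $a$, and each boundary does so for $|k|$ values of $a$. Hence $\|A\mathsf f-\mathsf f\|\ll N^{(1-\varepsilon)/2}$, and similarly $\|B\mathsf g-\mathsf g\|\ll N^{(1-\varepsilon)/2}$. Since $P$ commutes with $A,B$ and $0\le B\le1$, Cauchy–Schwarz for the form $\langle B\cdot,\cdot\rangle$ gives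
$$|\langle\mathsf f',\mathsf g'\rangle|\le|\langle\mathsf f',B\mathsf g'\rangle|+O(N^{1-\varepsilon/2})\le\langle B\mathsf f',\mathsf f'\rangle^{1/2}\,2\sqrt N+O(N^{1-\varepsilon/2}).$$
Write $\mathsf f'=A\mathsf f'+r$, so $\|r\|\le\|\mathsf f-A\mathsf f\|\ll N^{(1-\varepsilon)/2}$. From $B^{1/2}\mathsf f'=B^{1/2}A\mathsf f'+B^{1/2}r$ and Proposition 10,
$$\langle B\mathsf f',\mathsf f'\rangle\le2\langle ABA\mathsf f',\mathsf f'\rangle+2\|r\|^2\ll N^{1-\varepsilon/(8L)}+N^{1-\varepsilon}.$$
So $\langle\mathsf f,\mathsf g\rangle\ll N^{1-c'}$ with some $c'=c'(\varepsilon)>0$. Insert this in (15) and divide by $\varphi(N)\gg N/\log\log N$. $\square$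

## 8. Dimension of a representation, return probability, and small levels

It remains to prove Proposition 10. For $D|N$ push $\nu_L$ forward to $G_D$. With $\|\mu\|_2^2=\sum_x\mu(x)^2$ put
$$\mathcal E_D(L)=|G_D|\,\|\nu_L\|_{\ell^2(G_D)}^2=|G_D|\,\nu_{2L}(1)=\sum_{\pi\in\widehat{G_D}}\dim\pi\;\mathrm{tr}\,\pi(\xi)^{2L};\tag{16}$$
the second equality holds as $\nu_L$ is symmetric, the third is the Plancherel formula. The uniform distribution would give the value $1$, a point mass gives $|G_D|$. So $\mathcal E_D(L)$ measures how far $\nu_L$ is from being spread out. As $0\le\pi(\xi)\le1$, $\mathcal E_D(L)$ is nonincreasing in $L$. By Cauchy–Schwarz,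
$$\nu_{2L}(x)\le\|\nu_L\|_2^2=\mathcal E_D(L)/|G_D|\qquad(x\in G_D).\tag{17}$$

The use of (16) is this. All terms are nonnegative, and $\mathrm{tr}\,\pi(\xi)^{2L}\ge\|\pi(\xi)\|^{2L}$, so
$$\|\pi(\xi)\|^{2L}\le\mathcal E_D(L)/\dim\pi.\tag{18}$$
If representations of level above $\theta$ have dimension at least $\theta N^{-o(1)}=N^{\varepsilon/2-o(1)}$, it suffices to show $\mathcal E_N(L)\le N^\delta$ for a $\delta<\varepsilon/2$ and a bounded $L$. There is no need to get $\mathcal E_N(L)$ close to $1$.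

**Lemma 11.** If $\pi$ has level $d$ then $\dim\pi\ge d\,8^{-\omega(d)}=d\,N^{-o(1)}$. If $d=p^n$, $p$ odd, $n\ge1$, then $\dim\pi\ge(p-1)/2$.

*Proof.* Let $d=p^n$, $n\ge1$, and regard $\pi$ as a representation of $G_{p^n}$. First we show that a faithful character of $\langle u\rangle\cong\mathbb Z/p^n$ occurs in $\pi$. If not, $\ker\pi$ contains the normal closure of $u^{p^{n-1}}$. For $n=1$ this is $G_p$, as it contains $u$ and its conjugate $v^{-1}$. For $n\ge2$ it contains all $1+p^{n-1}gEg^{-1}$, $E=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, and products of these correspond to sums of the matrices $gEg^{-1}$ modulo $p$. Conjugates of $E$ include $-E^T$ and $vEv^{-1}=\begin{pmatrix}-1&1\\-1&1\end{pmatrix}$. Together with $E$ these span $\mathfrak{sl}_2(\mathbb F_p)$, also for $p=2$. So $\ker\pi$ contains $\ker(G_{p^n}\to G_{p^{n-1}})$. In both cases the level would be smaller, a contradiction.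

So a faithful character $\chi$ of $\langle u\rangle$ occurs. Since $\mathrm{diag}(t,t^{-1})\,u\,\mathrm{diag}(t,t^{-1})^{-1}=u^{t^2}$, so do all $\chi^{t^2}$, $t\in(\mathbb Z/p^n)^*$. The number of squares in $(\mathbb Z/p^n)^*$ is $\varphi(p^n)/2\ge p^n/3$ for $p$ odd, also at least $(p-1)/2$, and for $p=2$ it is $1,1,2^{n-3}$ for $n=1$, $n=2$, $n\ge3$, so at least $2^n/8$. For general $d$ take tensor products; and $8^{\omega(d)}\le\tau(d)^3=N^{o(1)}$. $\square$

**Lemma 12 (small levels).** If $d\le\theta$ and $\pi$ has level $d$, then $\|\pi(\xi)\|\le d^{-1/2}N^{o(1)}$. Hence for $D|N$, $L\ge3$,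
$$\sum_{\pi\in\widehat{G_D},\ \mathrm{level}\le\theta}\dim\pi\;\mathrm{tr}\,\pi(\xi)^{2L}\le N^{o(1)}.\tag{19}$$

*Proof.* **Step 1: for $d\le\theta$ the short averages are almost complete averages.** Let $e_u,e_v$ be the averages of $\pi$ over $\langle u\rangle,\langle v\rangle$ modulo $d$. On an eigenvector of $\pi(u)$ with eigenvalue $e(j/d)\ne1$, $\pi(\alpha)$ acts by
$$\frac1{H^2}\Big(\frac{\sin\pi Hj/d}{\sin\pi j/d}\Big)^2\le\frac{d^2}{4H^2}\le\frac1{4H},$$
as $d^2\le H$. On eigenvalue $1$ both $\pi(\alpha)$ and $e_u$ act by $1$. So $\|\pi(\alpha)-e_u\|,\|\pi(\beta)-e_v\|\le\frac1{4H}$, and $\|\pi(\xi)-e_ue_ve_u\|\le H^{-1}$.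

**Step 2: complete averages, by a count in the regular representation.** In the regular representation of $G_d$, $\mathrm{tr}(e_ue_ve_ue_v)$ equals $|G_d|d^{-4}$ times the number of $(k,h,k',h')$ modulo $d$ with $u^kv^hu^{k'}v^{h'}=1$. Comparing
$$u^kv^h=\begin{pmatrix}1+kh&k\\h&1\end{pmatrix}\quad\text{with}\quad v^{-h'}u^{-k'}=\begin{pmatrix}1&-k'\\-h'&1+h'k'\end{pmatrix},$$
the solutions are $k'=-k$, $h'=-h$, $kh=0$; there are $\sum_k\gcd(k,d)\le d\,\tau(d)$. As $|G_d|\le d^3$, the trace is at most $\tau(d)$. In each representation, $\mathrm{tr}(e_ue_ve_ue_v)=\mathrm{tr}((e_ue_ve_u)^2)\ge0$, and $\pi$ occurs $\dim\pi$ times. So, with Lemma 11,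
$$\|e_ue_ve_u\|^2\le\mathrm{tr}_\pi\big((e_ue_ve_u)^2\big)\le\tau(d)/\dim\pi\le d^{-1}N^{o(1)}.$$
Since $H^{-1}\le d^{-2}$, the first claim follows.

**Step 3: summation.** As $0\le\pi(\xi)\le1$ we may take $L=3$. The part of level $d$ in (19) is at most $\sum_{\pi\in\widehat{G_d}}(\dim\pi)^2d^{-3}N^{o(1)}=|G_d|d^{-3}N^{o(1)}\le N^{o(1)}$, and there are $N^{o(1)}$ divisors $d$. $\square$

## 9. Flattening modulo one large prime

We now bound $\mathcal E_p(L)$ for primes $p>y=N^\kappa$ dividing $N$. These facts are used: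

* **Fact (H)** (Helfgott, Ann. of Math. 167 (2008), Key Proposition). For $\delta>0$ there are $c_1,\varepsilon_1>0$ depending only on $\delta$ such that if $A\subset SL_2(\mathbb F_p)$ lies in no proper subgroup and $|A|<p^{3-\delta}$, then $|AAA|>c_1|A|^{1+\varepsilon_1}$.
* **Fact (BSG)** (Varjú, J. Eur. Math. Soc. 14 (2012), Lemma 15). If $\mu,\nu$ are probability measures on a group, $\Lambda>2$ and $\|\mu*\nu\|_2>\|\mu\|_2^{1/2}\|\nu\|_2^{1/2}/\Lambda$, then there is a symmetric set $S$ with $\Lambda^{-R}\|\mu\|_2^{-2}\ll|S|\ll\Lambda^R\|\mu\|_2^{-2}$, $|S^3|\ll\Lambda^R|S|$, $\min_{x\in S}(\tilde\mu*\mu)(x)\gg\Lambda^{-R}/|S|$, where $\tilde\mu(x)=\mu(x^{-1})$; $R\ge1$ and the implied constants are absolute.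

**Approximate groups from slow flattening.** Let $D|N$, $\eta>0$, $\Lambda=N^\eta$, $M_0\ge1$, $J(\eta)=\lceil\frac3{2\eta}\rceil+1$. On $G_D$ not all the inequalities $\|\nu_{2M}\|_2\le\|\nu_M\|_2/\Lambda$ with $M=2^jM_0$, $0\le j<J(\eta)$, can hold. Otherwise the last norm would be at most $N^{-\eta J(\eta)}<N^{-3/2}$, while every probability measure has norm at least $|G_D|^{-1/2}\ge N^{-3/2}$. So for some $M=2^jM_0$ with $j<J(\eta)$ we have $\|\nu_M*\nu_M\|_2>\|\nu_M\|_2/\Lambda$. Apply (BSG) with $\mu=\nu=\nu_M$, which is symmetric, for $N$ large. With $S'=S\cup\{1\}$ (so $|S'|\le2|S|$, and $|S'^3|\le4|S^3|$) we get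
$$\Lambda^{-R}\|\nu_M\|_2^{-2}\ll|S'|\ll\Lambda^R\|\nu_M\|_2^{-2},\qquad|S'^3|\ll\Lambda^R|S'|,\qquad\nu_{2M}(S')\gg\Lambda^{-R}.\tag{20}$$

**Lemma 13 (one large prime).** For $\delta>0$ there is $L=L(\delta,\varepsilon)$ with $\mathcal E_p(L)\le N^{\delta}$ for all primes $p|N$, $p>y$, $N$ large.

*Proof.* If $p\le\theta$, all levels for $D=p$ are at most $\theta$, and (19) with $L=3$ suffices. Let $p>\theta$; also $H>\theta$. For a residue class, $\sum_{k\equiv c\,(p)}w(k)\le\frac2p+\frac1H\le\frac3\theta$. Hence $\|\nu_M\|_2^2\le\|\alpha\|_2^2\le3/\theta$ on $G_p$ for $M\ge1$.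

**Step 1: $\nu_{2M}$ gives little mass to proper subgroups.** We claim $\nu_{2M}(\Gamma)\le3/\theta$ for each proper subgroup $\Gamma<G_p$ and $M\ge1$. In the regular representation $\nu_{2M}(\Gamma)=|\Gamma|^{-1}\langle\nu_{2M}*\mathbf 1_\Gamma,\mathbf 1_\Gamma\rangle$, which is nonincreasing in $M$, since $\xi$ acts with spectrum in $[0,1]$. So let $M=1$. A $\nu_2$-random element is
$$W=u^{k_1}v^{h_1}u^kv^{h_2}u^{k_3}$$
with independent exponents, $k_1,h_1,h_2,k_3$ of law $w$ and $k$ of law $w*w$.

If $u\notin\Gamma$, fix the other letters. If $k_1$ and $k_1'$ both put $W$ in $\Gamma$, then $u^{k_1-k_1'}\in\Gamma$, so $k_1\equiv k_1'\pmod p$, as otherwise a power of this element would be $u$. So the probability is at most $3/\theta$.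

If $u\in\Gamma$ and some $x\in\Gamma$ has lower left entry $\ne0$, then in the basis consisting of the first basis vector and its image under $x$, $\langle u\rangle$ and $x\langle u\rangle x^{-1}$ are the full upper and lower unipotent groups. They generate $G_p$, which is excluded.

So otherwise $\Gamma$ consists of upper triangular matrices. Then $W\in\Gamma$ forces the lower left entry of $v^{h_1}u^kv^{h_2}$ to vanish: $h_1+h_2(1+h_1k)=0$ in $\mathbb F_p$. If $1+h_1k=0$ then $h_1\ne0$ and there is no solution; otherwise $h_2$ is determined modulo $p$. The probability is at most $3/\theta$.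

**Step 2: (20) and (H) leave only large $S'$.** Use (20) with $D=p$, $M_0=1$ and a small $\eta=\eta(\delta,\varepsilon)>0$; let $c_1,\varepsilon_1$ be the constants of (H) for $\delta/2$ in place of $\delta$.

If $|S'|\ge p^{3-\delta/2}$, then $\mathcal E_p(M)\le p^3\|\nu_M\|_2^2\ll p^3\Lambda^R/|S'|\le\Lambda^RN^{\delta/2}$. This gives $\mathcal E_p(M)\le N^{\delta}$ for $N$ large if $R\eta<\delta/2$.

Suppose $|S'|<p^{3-\delta/2}$. If $R\eta<\varepsilon/4$, then $\nu_{2M}(S')\gg N^{-R\eta}$ exceeds $3/\theta$ for $N$ large, so by Step 1 $S'$ lies in no proper subgroup. By (H) and (20), $c_1|S'|^{\varepsilon_1}\ll\Lambda^R$, while $|S'|\gg\Lambda^{-R}\|\nu_M\|_2^{-2}\gg\Lambda^{-R}\theta$. So $\theta^{\varepsilon_1}\ll\Lambda^{R(1+\varepsilon_1)}$, which is impossible for $N$ large if $R(1+\varepsilon_1)\eta<\varepsilon\varepsilon_1/4$.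

Choose $\eta$ to satisfy the three conditions. Then the first alternative holds for some $M\le2^{J(\eta)}$, and monotonicity gives the claim with $L=2^{J(\eta)}$. $\square$

## 10. A bounded number of large primes

Two further facts are needed.

* **Fact (G)** (Gowers; Nikolov–Pyber). If all nontrivial irreducible representations of a finite group $G$ have dimension at least $m$ and $|B|>|G|m^{-1/3}$, then $B^3=G$.
* **Fact (R)** (Ruzsa's triangle inequality). $|XZ^{-1}||Y|\le|XY^{-1}||YZ^{-1}|$. For symmetric $S$, taking $X=S^{k-2}$, $Y=S$, $Z=S^2$ gives $|S^k||S|\le|S^{k-1}||S^3|$. So $|S^k|\le(|S^3|/|S|)^{k-2}|S|$ for $k\ge3$.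

**Lemma 14.** For every integer $n\ge0$ and $\delta>0$ there are $L=L(n,\delta,\varepsilon)$ and $N_0(n,\delta,\varepsilon)$ such that if $N\ge N_0$ and $D|N$ has exactly $n$ prime factors, counted with multiplicity, all exceeding $y$, then $\mathcal E_D(L)\le N^{\delta}$.

The proof adds one prime at a time. The set $S'$ from (20) on $G_{Dp}$ will fill $G_D$ and $G_p$ after three multiplications, and we must exclude that it stays near a proper subgroup with this property. Such subgroups exist in similar situations: the diagonal of $SL_2(\mathbb F_p)\times SL_2(\mathbb F_p)$ maps onto both factors. Different primes exclude this because $PSL_2(\mathbb F_p)$ is no composition factor of the other part. For repeated primes the danger would be a homomorphic section $G_{p^k}\to G_{p^{k+1}}$, and the order of $u$ excludes it.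

*Proof.* Induction on $n$. For $n=0$, $\mathcal E_1=1$; $n=1$ is Lemma 13. Let $n\ge1$, assume the claim for $n$ and all $\delta$, and consider $D'=Dp$ with $n+1$ prime factors, $D$ having $n$. We may assume $\delta\le\kappa/3$.

**Step 1: $A=S'^3$ maps onto $G_D$ and onto $G_p$.** Put $R_2=122R$, $\eta=\delta/(2R_2)$, $\Lambda=N^\eta$, and $M_0=\max(L(n,\frac\kappa{10},\varepsilon),L(1,\frac\kappa{10},\varepsilon))$. So $\mathcal E_D(M_0),\mathcal E_p(M_0)\le N^{\kappa/10}$ for $N$ large. Take $M=2^jM_0$, $j<J(\eta)$, and $S'$ from (20) on $G_{D'}$, and put $A=S'^3$. Let $\mathcal Q\in\{G_D,G_p\}$. By (17) on $\mathcal Q$ and monotonicity, each point of $\mathcal Q$ has $\nu_{2M}$-mass at most $N^{\kappa/10}/|\mathcal Q|$. So the image of $S'$ in $\mathcal Q$ has size at least $\nu_{2M}(S')|\mathcal Q|N^{-\kappa/10}\gg\Lambda^{-R}N^{-\kappa/10}|\mathcal Q|$. Nontrivial irreducible representations of $\mathcal Q$ have dimension at least $(y-1)/2$ by Lemma 11, and $R\eta+\frac\kappa{10}\le\frac\kappa{732}+\frac\kappa{10}<\frac\kappa3$.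 So (G) gives the claim for $N$ large.

**Step 2: it suffices to show that**
$$S'^{123}=G_{D'}.\tag{21}$$
Indeed, (R) and (20) then give $|G_{D'}|\le(C\Lambda^R)^{121}|S'|\le C_2\Lambda^{R_2}/\|\nu_M\|_2^2$. So $\mathcal E_{D'}(M)\le C_2\Lambda^{R_2}=C_2N^{\delta/2}\le N^{\delta}$ for $N$ large, and by monotonicity $L=2^{J(\eta)}M_0$ works for $n+1$.

We use twice that the centralizer in $SL_2(\mathbb F_p)$ of a nonscalar matrix $x$ has order at most $2p$. It consists of the elements of determinant $1$ of the two-dimensional algebra $\mathbb F_p[x]$. If this is $\mathbb F_{p^2}$, $\mathbb F_p\times\mathbb F_p$ or $\mathbb F_p[\epsilon]/(\epsilon^2)$, the number is $p+1$, $p-1$ or $2p$. Recall that $S'$ is symmetric and contains $1$.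

**Step 3: proof of (21) when $p\nmid D$.** Here $G_{D'}=G_D\times SL_2(\mathbb F_p)$. First we find an element $(1,x)\in S'^9$ with $x\ne\pm1$. Suppose there is none. For $h\in G_D$ choose $(h,s(h))\in A$. Since $(1,s(h_1)s(h_2)s(h_1h_2)^{-1})\in A^3=S'^9$, $s$ induces a homomorphism $G_D\to PSL_2(\mathbb F_p)$. It is onto: $A$ maps onto $SL_2(\mathbb F_p)$, and if $(h,x),(h,x')\in A$ then $(1,xx'^{-1})\in S'^6\subset S'^9$, so $x=\pm x'$. But the composition factors of $G_D$ are cyclic groups and groups $PSL_2(\mathbb F_q)$ with primes $q|D$, $q\ne p$. The simple group $PSL_2(\mathbb F_p)$, of order $(p^3-p)/2$, is not among them. This is a contradiction.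

Next we fill the second factor. Conjugating $(1,x)$ by elements of $A$, which maps onto $SL_2(\mathbb F_p)$, we get $1\times C\subset S'^{15}$, where $C$ is the class of $x$. As $\sum_\chi|\chi(x)|^2$ is the order of the centralizer, $|\chi(x)|\le\sqrt{2p}$ for all irreducible characters $\chi$, and $\chi(1)\ge\frac{p-1}2$ for $\chi\ne1$ by Lemma 11. By Frobenius' formula, the number of ways of writing a given element of $G_p$ as a product of $8$ elements of $C$ is at least
$$\frac{|C|^8}{|G_p|}\Big(1-\sum_{\chi\ne1}\chi(1)^2\Big|\frac{\chi(x)}{\chi(1)}\Big|^8\Big)\ge\frac{|C|^8}{|G_p|}\Big(1-p^3\Big(\frac{8p}{(p-1)^2}\Big)^4\Big)>0$$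
for $N$ large, as $p>y$. So $1\times SL_2(\mathbb F_p)\subset S'^{120}$. Since $A=S'^3$ maps onto $G_D$, (21) follows.

**Step 4: proof of (21) when $D=D_1p^k$, $k\ge1$, $p\nmid D_1$.** The kernel of $G_{D'}\to G_D$ is $\mathcal N=\{1+p^kX:X\in\mathfrak{sl}_2(\mathbb F_p)\}$ (in the $p$-component), with $(1+p^kX)(1+p^kX')=1+p^k(X+X')$. First we find a nontrivial element of $S'^9\cap\mathcal N$. Suppose there is none, and choose a section $s:G_D\to A$. Then $s(h_1)s(h_2)s(h_1h_2)^{-1}\in S'^9\cap\mathcal N$ shows that $s$ is a homomorphism. Take $t=(1,u)\in G_{D_1}\times G_{p^k}$. Since $t^{p^k}=1$, $s(t)^{p^k}=1$. The $p$-component of $s(t)$ is $x=u(1+p^kY)$ in $G_{p^{k+1}}$, and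
$$x^{p^k}=u^{p^k}\Big(1+p^k\sum_{i=0}^{p^k-1}u^{-i}Yu^i\Big).$$
The entries of $u^{-i}Yu^i$ are polynomials in $i$ of degree at most $2$ over $\mathbb F_p$, and $\sum_{i<p^k}i^e\equiv p^{k-1}\sum_{i<p}i^e\equiv0\pmod p$ for $e=0,1,2$, as $p\ge5$. So $x^{p^k}=u^{p^k}=1+p^kE\ne1$, a contradiction.

So $1+p^kX\in S'^9$ for some $X\ne0$. Conjugation by an element of $G_{D'}$ acts on $X$ through its image in $G_p$, and $A$ maps onto $G_p$. Hence $1+p^kO\subset S'^{15}$, $O$ being the $SL_2(\mathbb F_p)$-orbit of $X$. Nonzero elements of $\mathfrak{sl}_2(\mathbb F_p)$ are not scalar, as $p$ is odd, so their orbits have size at least $\frac{p^3-p}{2p}=\frac{p^2-1}2$. For $Y\in\mathfrak{sl}_2(\mathbb F_p)$ let $\hat O(Y)=\frac1{|O|}\sum_{Z\in O}e(\mathrm{tr}(ZY)/p)$. The trace form is nondegenerate, so $\sum_Y|\hat O(Y)|^2=p^3/|O|$. Since $\hat O$ is constant on orbits, for $Y\ne0$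
$$|\hat O(Y)|^2\le\frac{2}{p^2-1}\cdot\frac{p^3}{|O|}\le\frac{4p^3}{(p^2-1)^2}.$$
The number of representations of any element of $\mathfrak{sl}_2(\mathbb F_p)$ as a sum of $8$ elements of $O$ is therefore at least
$$|O|^8p^{-3}\Big(1-p^3\Big(\frac{4p^3}{(p^2-1)^2}\Big)^4\Big)>0$$
for $N$ large. So $\mathcal N\subset S'^{120}$, and since $A$ maps onto $G_D$, (21) follows. $\square$

## 11. All moduli: absorbing the small primes

Lemma 14 cannot be applied to all prime factors of $N$. Each induction step multiplies $L$, and the number of prime factors of $N$ is not bounded, whereas Proposition 10 needs $L=L(\varepsilon)$. But $N$ has at most $1/\kappa$ prime factors exceeding $y=N^\kappa$. The remaining part is added in a bounded number of factors $e\le y^2$. Adding such a factor can increase $\mathcal E$ by $e^3\le N^{0.12\varepsilon}$, and doubling $L$ repairs the loss, because large levels have dimension about $N^{\varepsilon/2}$ or more, and small levels are known from Lemma 12.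

**Proof of Proposition 10.** **Step 1: the part with large primes.** Write $N=N_1N_2$, with $N_1$ composed of primes $>y$ and $N_2$ of primes $\le y$. As $N_1$ has at most $1/\kappa$ prime factors (with multiplicity), Lemma 14 for the finitely many $n\le1/\kappa$ gives $\mathcal E_{N_1}(L)\le N^\delta$ with $\delta=\varepsilon/50$ for some $L=L(\varepsilon)\ge3$, $N$ large.

**Step 2: adding a factor $e\le y^2$.** We show: if $L\ge3$, $\mathcal E_D(L)\le N^\delta$, $e\le y^2$, $De|N$ and $N$ is large (depending on $\varepsilon$ only), then $\mathcal E_{De}(2L)\le N^\delta$.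

As $\|\nu_L\|_2$ does not decrease under pushing forward from $G_{De}$ to $G_D$,
$$\mathcal E_{De}(L)\le\frac{|G_{De}|}{|G_D|}\mathcal E_D(L)\le e^3N^\delta\le N^{6\kappa+\delta}=N^{0.14\varepsilon}.$$
For $\pi\in\widehat{G_{De}}$ of level $>\theta$, (18) and Lemma 11 give $\|\pi(\xi)\|^{2L}\le N^{0.14\varepsilon-0.5\varepsilon+o(1)}\le N^{-0.3\varepsilon}$. Since $\mathrm{tr}\,\pi(\xi)^{4L}\le\|\pi(\xi)\|^{2L}\,\mathrm{tr}\,\pi(\xi)^{2L}$, these representations contribute at most $N^{-0.3\varepsilon}\mathcal E_{De}(L)\le1$ to $\mathcal E_{De}(2L)$. The others contribute at most $N^{o(1)}$ by (19). So $\mathcal E_{De}(2L)\le1+N^{o(1)}\le N^\delta$.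

**Step 3: a bounded number of factors suffices.** Multiply the primes of $N_2$ (with multiplicity) greedily, closing a factor as soon as it exceeds $y$. All factors are at most $y^2$, and all but at most one exceed $y$; so there are at most $1/\kappa+1$ factors. Starting from $D=N_1$ and applying Step 2 once for each factor, we obtain $\mathcal E_N(L)\le N^\delta$ with a new $L=L(\varepsilon)$.

**Step 4: reading off the norm.** For $\pi$ of level $d>\theta$, (18) with $D=N$ and Lemma 11 give
$$\|\pi(\xi)\|^{2L}\le N^\delta/\dim\pi\le N^{\varepsilon/50-\varepsilon/2+o(1)}\le N^{-\varepsilon/4}$$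
for $N$ large, that is, $\|\pi(\xi)\|\le N^{-\varepsilon/(8L)}$. This proves Proposition 10. With it, Theorem 2 (Section 7) and Theorem 1 and the Corollary (Section 6) are proved. $\blacksquare$
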